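\title{A minimal Lefschetz decomposition for every Grassmannian}

\begin{abstract}
We prove a conjecture posed by Fonarev: the Schur powers of the dual tautological bundle indexed by minimal upper triangular Young diagrams give a minimal Lefschetz decomposition of the derived category of the Grassmannian $\operatorname{Gr}(k,n)$. The proof encodes the bundles by $n$-periodic sets of integers seen through a window of length $n$. Generation follows from relations that move the window by one step, together with a termination argument. Minimality follows from a sharp vanishing theorem, which makes the part of the category not seen by the last block completely orthogonal. When $n$ is a prime power, the first block also has the smallest possible rank of $K_0$.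
\end{abstract}

\section{Introduction}

\subsection{Lefschetz decompositions}

Let $\Bbbk$ be an algebraically closed field of characteristic $0$, let $V=\Bbbk^n$, and let $X=\operatorname{Gr}(k,n)$ be the Grassmannian of $k$-dimensional subspaces of $V$. For $k\in\{0,n\}$ it is a point and there is nothing to prove below, so we assume $1\le k\le n-1$. Let $\mathcal U$ be the tautological subbundle of rank $k$, let $\mathcal O(1)=\det\mathcal U^*$ be the Pl\"ucker line bundle, and let $\mathcal D=\mathrm D^b(X)$ be the bounded derived category of coherent sheaves. For a subcategory $\mathcal B\subset\mathcal D$ write $\mathcal B(i)=\mathcal B\otimes\mathcal O(i)$.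

A \emph{Lefschetz decomposition} of $\mathcal D$ is a semiorthogonal decomposition
\[
\mathcal D=\langle\mathcal B_0,\mathcal B_1(1),\dots,\mathcal B_{m-1}(m-1)\rangle
\qquad\text{with}\qquad \mathcal B_0\supset\mathcal B_1\supset\dots\supset\mathcal B_{m-1}.
\]
(Semiorthogonal decompositions are recalled in Section~\ref{sec:tools}.) We put $\mathcal B_i=0$ for $i\ge m$ and do not distinguish decompositions that differ only by zero blocks at the end. The decomposition is \emph{minimal} if $\mathcal B_0$ is minimal with respect to inclusion among the first blocks of all Lefschetz decompositions of $\mathcal D$.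

Such a decomposition rebuilds $\mathcal D$ from the first block by twisting; in fact $\mathcal B_0$ determines all the other blocks (Lemma~\ref{lem:lefschetz}). The choice $\mathcal B_0=\mathcal D$, $m=1$ is allowed and carries no information, so one wants $\mathcal B_0$ small. It cannot be too small. Since $\omega_X=\mathcal O(-n)$, Serre duality allows at most $n$ nonzero blocks (Lemma~\ref{lem:lefschetz} again), and $K_0(\mathcal D)$ has rank $\binom nk$, so
\begin{equation}\label{eq:naive}
\operatorname{rk}K_0(\mathcal B_0)\ \ge\ \frac1n\binom nk .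
\end{equation}
For $k=1$ the decomposition $\mathrm D^b(\mathbb P^{n-1})=\langle\mathcal O,\mathcal O(1),\dots,\mathcal O(n-1)\rangle$ attains this bound.

\subsection{The candidate}

Let $\mathrm Y$ be the set of Young diagrams $\lambda=(\lambda_1\ge\dots\ge\lambda_k\ge0)$ with $\lambda_1\le n-k$, and put $E_\lambda=\Sigma^\lambda\mathcal U^*$, where $\Sigma^\lambda$ is the Schur functor. By Kapranov's theorem~\cite{Kap}, the $\binom nk$ bundles $E_\lambda$, $\lambda\in\mathrm Y$, form a full exceptional collection. To extract a Lefschetz decomposition one has to understand how the twist acts on this collection. If $\lambda_1<n-k$, then $E_\lambda(1)=E_{\lambda'}$ with $\lambda'=(\lambda_1+1,\dots,\lambda_k+1)$. If $\lambda_1=n-k$, then $E_\lambda(1)$ leaves the collection, but modulo other bundles it can be traded for $E_{\lambda'}$ with $\lambda'=(\lambda_2,\dots,\lambda_k,0)$ (Lemma~\ref{lem:stair}). The \emph{shift}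
\[
\lambda'=\begin{cases}(\lambda_1+1,\dots,\lambda_k+1),&\lambda_1<n-k,\\ (\lambda_2,\dots,\lambda_k,0),&\lambda_1=n-k,\end{cases}
\]
defines an action of $\mathbb Z/n$ on $\mathrm Y$; let $o(\lambda)$ be the size of the orbit of $\lambda$. One is led to guess that a single diagram $\lambda$ per orbit suffices, with the twists $E_\lambda,E_\lambda(1),\dots,E_\lambda(o(\lambda)-1)$. The count is right, since the orbit sizes add up to $\binom nk$. What has to be decided is which diagram to take.

Call $\lambda\in\mathrm Y$ \emph{upper triangular} if $\lambda_i\le(n-k)(k-i)/k$ for $i=1,\dots,k$. Order diagrams lexicographically: $\lambda<\mu$ if $\lambda_j<\mu_j$ at the first index $j$ where they differ. An upper triangular diagram is \emph{minimal} if it is the smallest upper triangular diagram in its orbit. Write $\mathrm Y^{\mathrm{u}}\supset\mathrm Y^{\mathrm{mu}}$ for the sets of upper triangular and of minimal upper triangular diagrams. For $0\le i\le n-1$ let $\mathcal A_i\subset\mathcal D$ be the full triangulated subcategory generated by the bundles $E_\lambda$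 with $\lambda\in\mathrm Y^{\mathrm{mu}}$ and $o(\lambda)>i$, so that $\mathcal A_0\supset\dots\supset\mathcal A_{n-1}$. It is known that $\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)$ is a semiorthogonal decomposition of some full triangulated subcategory of $\mathcal D$ and that $(E_\lambda)_{\lambda\in\mathrm Y^{\mathrm{mu}}}$ is an exceptional collection; both facts are also obtained along the way below. The conjecture posed in~\cite{Fon} is that the categories $\mathcal A_i$ form a minimal Lefschetz decomposition of $\mathcal D$.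

\subsection{Results}

\begin{theorem}\label{thm:main}
We have $\mathcal D=\langle\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)\rangle$, and this Lefschetz decomposition is minimal. Moreover, any Lefschetz decomposition of $\mathcal D$ whose first block is contained in $\mathcal A_0$ coincides with it.
\end{theorem}

The proof passes through the first three of the following statements. An exceptional collection is \emph{completely orthogonal} if $\operatorname{RHom}$ vanishes between any two different members, in both directions.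

\begin{theorem}\label{thm:strong}
\begin{itemize}
\item[(a)] \emph{Sharp orthogonality.} Let $\lambda,\mu\in\mathrm Y^{\mathrm{mu}}$ and $1\le i\le n-1$. If $\operatorname{RHom}(E_\lambda(i),E_\mu)\ne0$, then $\lambda=\mu$ and $o(\lambda)$ divides $i$.
\item[(b)] \emph{Generation.} For each $\lambda\in\mathrm Y^{\mathrm{mu}}$ and each residue class modulo $o(\lambda)$ choose any representative $i\in[0,n-1]$. The chosen objects $E_\lambda(i)$ generate $\mathcal D$.
\item[(c)] \emph{Residual category.} The category $\mathcal R=\langle\mathcal A_{n-1},\mathcal A_{n-1}(1),\dots,\mathcal A_{n-1}(n-1)\rangle^\perp$ is generated by a completely orthogonal exceptional collection of length $\sum o(\lambda)$, the sum over $\lambda\in\mathrm Y^{\mathrm{mu}}$ with $o(\lambda)<n$.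
\item[(d)] \emph{Numerical minimality.} If $n$ is a prime power, then every Lefschetz decomposition of $\mathcal D$, with first block $\mathcal B_0$, satisfies $\operatorname{rk}K_0(\mathcal B_0)\ge|\mathrm Y^{\mathrm{mu}}|=\operatorname{rk}K_0(\mathcal A_0)$.
\end{itemize}
\end{theorem}

\begin{example}\label{ex:24intro}
For $\operatorname{Gr}(2,4)$ the orbits are $(0,0)\mapsto(1,1)\mapsto(2,2)\mapsto(2,0)\mapsto(0,0)$ and $(1,0)\mapsto(2,1)\mapsto(1,0)$, and $\mathrm Y^{\mathrm u}=\mathrm Y^{\mathrm{mu}}=\{(0,0),(1,0)\}$. The first claim of Theorem~\ref{thm:main} reads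
\[
\mathcal D=\langle\mathcal O,\mathcal U^*;\ \mathcal O(1),\mathcal U^*(1);\ \mathcal O(2);\ \mathcal O(3)\rangle .
\]
Compared with Kapranov's collection, $S^2\mathcal U^*$ has been replaced by $\mathcal O(3)$. The exchange comes from the exact sequence $0\to S^2\mathcal U\to\mathcal U\otimes V\to\Lambda^2V\otimes\mathcal O\to\Lambda^2(V/\mathcal U)\to0$. Twisting it by $\mathcal O(2)$ and using $\mathcal U(1)\cong\mathcal U^*$ and $\Lambda^2(V/\mathcal U)\cong\mathcal O(1)$, we get
\begin{equation}\label{eq:seqA}
0\to S^2\mathcal U^*\to V\otimes\mathcal U^*(1)\to\Lambda^2V\otimes\mathcal O(2)\to\mathcal O(3)\to0 .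
\end{equation}
\end{example}

\begin{example}\label{ex:36intro}
For $\operatorname{Gr}(3,6)$ the upper triangular diagrams are $(0,0,0)$, $(1,0,0)$, $(1,1,0)$, $(2,0,0)$, $(2,1,0)$. Two of them share the orbit
\[
(1,1,0)\mapsto(2,2,1)\mapsto(3,3,2)\mapsto(3,2,0)\mapsto(2,0,0)\mapsto(3,1,1)\mapsto(1,1,0),
\]
and $(2,0,0)$ is discarded. The diagram $(2,1,0)$ has an orbit of size $2$ and the others have orbits of size $6$. Thus $\mathcal A_2=\dots=\mathcal A_5=\langle\mathcal O,\mathcal U^*,\Lambda^2\mathcal U^*\rangle$, while $\mathcal A_0=\mathcal A_1$ has the further generator $E_{(2,1,0)}$. Keeping $S^2\mathcal U^*$ instead of $\Lambda^2\mathcal U^*$ destroys semiorthogonality (Remark~\ref{rem:S2}).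
\end{example}

\subsection{Plan of the proof}

Section~\ref{sec:dict} replaces a diagram by an $n$-periodic set $P\subset\mathbb Z$ and a twisted bundle by the part of $P$ visible through a window of $n$ consecutive integers. The shift becomes translation, upper triangular diagrams become minima of a height function, and minimal ones become minima with the smallest binary word. A Koszul complex relates two neighboring windows modulo bundles attached to other periodic sets (Section~\ref{sec:stair}). This gives a recursion that should produce all of Kapranov's bundles from the chosen ones, and Section~\ref{sec:gen} proves that it terminates. Section~\ref{sec:orth} proves sharp orthogonality; with generation it gives the decomposition in Theorem~\ref{thm:main}. For minimality one must control \emph{all} subcategories $\mathcal B_0\subset\mathcal A_0$ that can start a Lefschetz decomposition. Such a $\mathcal B_0$ is forced to contain $\mathcal A_{n-1}$, and what is left of $\mathcal A_0$ lies in the residual category. Section~\ref{sec:res} shows that this rest is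 completely orthogonal, so that it has only the obvious subcategories closed under direct summands; here the freedom of choice in Theorem~\ref{thm:strong}(b) is used. Section~\ref{sec:min} concludes, and Section~\ref{sec:rank} proves part~(d) by reducing the Koszul relations modulo a prime.

\section{Tools}\label{sec:tools}

\subsection{Semiorthogonal decompositions and mutations}

Subcategories are full, triangulated and closed under isomorphism, and $\langle\,\cdots\rangle$ denotes the smallest such subcategory containing the listed objects and subcategories. We write $\operatorname{RHom}(x,y)=\bigoplus_j\operatorname{Hom}(x,y[j])[-j]$, a finite-dimensional graded vector space, and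
\[
\mathcal C^\perp=\{x:\operatorname{RHom}(\mathcal C,x)=0\},\qquad {}^\perp\mathcal C=\{x:\operatorname{RHom}(x,\mathcal C)=0\}.
\]
A sequence $\mathcal C_1,\dots,\mathcal C_r$ is \emph{semiorthogonal} if $\operatorname{RHom}(\mathcal C_j,\mathcal C_i)=0$ for $j>i$; it is then a \emph{semiorthogonal decomposition} of $\langle\mathcal C_1,\dots,\mathcal C_r\rangle$. An object $x$ is \emph{exceptional} if $\operatorname{RHom}(x,x)=\Bbbk$, and an \emph{exceptional collection} is a sequence of exceptional objects with $\operatorname{RHom}(x_j,x_i)=0$ for $j>i$. We use the following standard facts on mutations and Serre duality (Bondal, Bondal--Kapranov).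

\begin{itemize}
\item[(S1)] Let $\mathcal D=\langle\mathcal C_1,\dots,\mathcal C_r\rangle$ be a semiorthogonal decomposition. Then $\langle\mathcal C_1,\dots,\mathcal C_j\rangle=\langle\mathcal C_{j+1},\dots,\mathcal C_r\rangle^\perp$ and $\langle\mathcal C_{j+1},\dots,\mathcal C_r\rangle={}^\perp\langle\mathcal C_1,\dots,\mathcal C_j\rangle$. Further, $\mathcal C_j=\langle\mathcal C_j,\dots,\mathcal C_r\rangle\cap\langle\mathcal C_{j+1},\dots,\mathcal C_r\rangle^\perp$ and $K_0(\mathcal D)=\bigoplus_jK_0(\mathcal C_j)$.
\item[(S2)] Let $\mathcal C$ be generated by an exceptional collection. Every $x\in\mathcal D$ lies in a triangle $c\to x\to\mathbb L_{\mathcal C}x$ with $c\in\mathcal C$ and $\mathbb L_{\mathcal C}x\in\mathcal C^\perp$, and these two conditions determine the triangle up to isomorphism. The \emph{left mutation} $\mathbb L_{\mathcal C}\colon\mathcal D\to\mathcal C^\perp$ is an exact functor, left adjoint to the inclusion; it kills $\mathcal C$ and is the identity on $\mathcal C^\perp$. Symmetrically there are triangles $\mathbb R_{\mathcal C}x\to x\to c'$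 with $c'\in\mathcal C$, $\mathbb R_{\mathcal C}x\in{}^\perp\mathcal C$, and $\mathbb L_{\mathcal C}\colon{}^\perp\mathcal C\to\mathcal C^\perp$ is an equivalence with inverse $\mathbb R_{\mathcal C}$.
\item[(S3)] With $d=\dim X=k(n-k)$ and $\omega_X=\mathcal O(-n)$, we have $\operatorname{RHom}(x(n),y)\cong\operatorname{RHom}(y,x[d])^*$.
\end{itemize}

\begin{lemma}\label{lem:lefschetz}
Let $\mathcal B_0\supset\mathcal B_1\supset\cdots$ be the blocks of a Lefschetz decomposition of $\mathcal D$. Then $\mathcal B_i=0$ for $i\ge n$, and for all $i\ge0$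
\[
\mathcal B_i=\{x\in\mathcal B_0:\operatorname{RHom}(x(j),\mathcal B_0)=0\ \text{ for }1\le j\le i\}.
\]
\end{lemma}

\begin{proof}
If $x\in\mathcal B_n$, then $x(n)\in\mathcal B_n(n)$ and $x\in\mathcal B_0$, so $\operatorname{RHom}(x(n),x)=0$. By (S3), $\operatorname{RHom}(x,x)=0$, hence $x=0$.

If $x\in\mathcal B_i$ and $1\le j\le i$, then $x(j)\in\mathcal B_j(j)$, so $\operatorname{RHom}(x(j),\mathcal B_0)=0$. Conversely, let $x$ lie in the right-hand side. For $l<i$ we have $\operatorname{RHom}(x(i),\mathcal B_l(l))=\operatorname{RHom}(x(i-l),\mathcal B_l)=0$, because $\mathcal B_l\subset\mathcal B_0$. By (S1), $x(i)\in\langle\mathcal B_i(i),\mathcal B_{i+1}(i+1),\dots\rangle$. For $l>i$ we have $\operatorname{RHom}(\mathcal B_l(l),x(i))=\operatorname{RHom}(\mathcal B_l(l-i),x)=0$, because $\mathcal B_l\subset\mathcal B_{l-i}$ and $x\in\mathcal B_0$. By (S1) again, $x(i)\in\mathcal B_i(i)$.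
\end{proof}

\subsection{Homogeneous bundles}

A weight $\alpha\in\mathbb Z^k$ is \emph{dominant} if $\alpha_1\ge\dots\ge\alpha_k$. It defines an irreducible representation $\Sigma^\alpha$ of $GL_k$ and a bundle $\Sigma^\alpha\mathcal U^*$, with $\Sigma^{\alpha+(1,\dots,1)}\mathcal U^*=\Sigma^\alpha\mathcal U^*(1)$. The dual of $\Sigma^\alpha$ is $\Sigma^{(-\alpha_k,\dots,-\alpha_1)}$. Tensor products of these bundles decompose as the corresponding representations do. We need two cases of the Borel--Weil--Bott theorem.

\begin{itemize}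
\item[(B1)] $H^\bullet(X,\Sigma^\alpha\mathcal U^*)\neq0$ if and only if none of the numbers $\alpha_j+k-j$ lies in $\{-(n-k),\dots,-1\}$.
\item[(B2)] Let $f\colon\mathbb P_X(\mathcal U)\to X$ be the bundle of lines in $\mathcal U$, with tautological line bundle $\mathcal L\subset f^*\mathcal U$, and put $\mathcal K=(f^*\mathcal U/\mathcal L)^*$. Let $a\in\mathbb Z$ and let $\gamma\in\mathbb Z^{k-1}$ be dominant. Consider the numbers $a+k-1$ and $\gamma_j+k-1-j$ ($1\le j\le k-1$). If two of them coincide, then $Rf_*\big((\mathcal L^*)^{a}\otimes\Sigma^\gamma\mathcal K\big)=0$. Otherwise it is $\Sigma^\alpha\mathcal U^*[-l]$, where $(\alpha_j+k-j)_j$ is the decreasing rearrangement of these numbers and $l$ is the number of them that exceed $a+k-1$.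
\end{itemize}

The Littlewood--Richardson rule says that for partitions $\alpha,\mu,\nu$ with at most $k$ rows, the multiplicity of $\Sigma^\alpha$ in $\Sigma^\mu\otimes\Sigma^\nu$ is the number of fillings of the skew diagram $\alpha/\mu$ by positive integers, with $\nu_e$ entries equal to $e$, weakly increasing along rows, strictly increasing down columns, and satisfying the \emph{lattice condition}: when the rows are read from right to left and from top to bottom, at every moment the number of entries $e-1$ read so far is at least the number of entries $e$.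

Finally, Kapranov's theorem~\cite{Kap} says that the $E_\lambda$, $\lambda\in\mathrm Y$, are exceptional, generate $\mathcal D$, and satisfy $\operatorname{RHom}(E_\lambda,E_\mu)=0$ unless $\lambda\subset\mu$. Since $\lambda\subset\mu$ implies $\lambda\le\mu$ lexicographically,
\begin{equation}\label{eq:kap}
\operatorname{RHom}(E_\lambda,E_\mu)=0\qquad\text{for }\lambda>\mu .
\end{equation}
In particular, any subset of $\mathrm Y$ in lexicographic order gives an exceptional collection, and by (S1) the classes $[E_\lambda]$ form a basis of $K_0(\mathcal D)$.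

\section{Periodic sets and windows}\label{sec:dict}

Both forms of the Borel--Weil--Bott theorem involve the numbers $\alpha_j+k-j$ rather than $\alpha_j$, so we index bundles by these numbers. All intervals are intervals of integers, and $1_P$ is the indicator function of a set $P$.

\subsection{Windows}

For a set $S=\{s_1>\dots>s_k\}\subset\mathbb Z$ put $E_S=\Sigma^\alpha\mathcal U^*$ with $\alpha_j=s_j-(k-j)$. Then $E_{S+1}=E_S(1)$. Let $\mathcal P$ be the finite set of all $P\subset\mathbb Z$ with $P+n=P$ and $|P\cap[0,n-1]|=k$. For $P\in\mathcal P$ and $w\in\mathbb Z$ put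
\[
E_{P,w}=E_{P\cap[w,\,w+n-1]},
\]
the bundle seen through the \emph{window at $w$}. Then
\begin{equation}\label{eq:window}
E_{P+1,w+1}=E_{P,w}(1),\qquad E_{P,w+1}=E_{P,w}\ \text{ if }w\notin P,
\end{equation}
the latter because $w\notin P$ implies $w+n\notin P$. The periods of $P$ form a subgroup $o(P)\mathbb Z\subset\mathbb Z$ containing $n$, so $o(P)$ divides $n$.

For $\lambda\in\mathrm Y$ let $P_\lambda\in\mathcal P$ be the set with $P_\lambda\cap[0,n-1]=\{\lambda_j+k-j:1\le j\le k\}$. This is a bijection $\mathrm Y\to\mathcal P$ with $E_{P_\lambda,0}=E_\lambda$: Kapranov's collection consists of all windows at $0$. The shift becomes translation,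
\[
P_{\lambda'}=P_\lambda+1 .
\]
Indeed, if $\lambda_1<n-k$, all elements $\lambda_j+k-j$ are at most $n-2$ and simply increase by $1$. If $\lambda_1=n-k$, the largest element $n-1$ becomes $n\equiv0$, and the others become $\lambda_{j+1}+k-j=\lambda'_j+k-j$ for $1\le j\le k-1$. Hence $o(\lambda)=o(P_\lambda)$. If $o(P)=n/e$, then $k=e\,|P\cap[0,o(P)-1]|$, so $e$ divides both $n$ and $k$. In particular, when $\gcd(k,n)=1$ all orbits have size $n$, all blocks $\mathcal A_i$ are equal, and $|\mathrm Y^{\mathrm{mu}}|$ meets the bound~\eqref{eq:naive}.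

\subsection{Heights}

Define $h_P\colon\mathbb Z\to\mathbb Q$ by $h_P(0)=0$ and $h_P(y+1)-h_P(y)=1_P(y)-k/n$. For $y\le z$,
\begin{equation}\label{eq:height}
h_P(z)-h_P(y)=|P\cap[y,z)|-k(z-y)/n ,
\end{equation}
which compares the number of points of $P$ in $[y,z)$ with the number predicted by the density $k/n$. The function $h_P$ is $n$-periodic. Let $M(P)\ne\emptyset$ be the set where it attains its minimum; its elements are the \emph{low points} of $P$. Then $M(P+i)=M(P)+i$.

\begin{lemma}\label{lem:low}
Let $P\in\mathcal P$.
\begin{itemize}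
\item[(a)] If $y\in M(P)$, then $y\in P$, and the elements $y=p_0<p_1<\cdots$ of $P\cap[y,\infty)$ satisfy $p_j\le y+jn/k$.
\item[(b)] A diagram $\lambda$ is upper triangular if and only if $0\in M(P_\lambda)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $h_P(y+1)\ge h_P(y)$ we get $1_P(y)\ge k/n>0$. By~\eqref{eq:height}, $0\le h_P(p_j)-h_P(y)=j-k(p_j-y)/n$.

(b) Let $p_0<\dots<p_{k-1}$ be the elements of $P_\lambda\cap[0,n-1]$, so $p_j=\lambda_{k-j}+j$. The inequality $\lambda_{k-j}\le(n-k)j/k$ says $p_j\le jn/k$. Write $h=h_{P_\lambda}$. On $(p_{j-1},p_j]$ (on $[0,p_0]$ for $j=0$) we have $h(y)=j-ky/n$, with smallest value $j-kp_j/n$; on $(p_{k-1},n]$ we have $h(y)=k-ky/n\ge0$. So $h\ge0=h(0)$ if and only if $p_j\le jn/k$ for all $j$.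
\end{proof}

Thus the upper triangular diagrams in the orbit of $P$ are given by the sets $P-y$ with $y\in M(P)$, and every orbit contains one. Therefore $\mathrm Y^{\mathrm{mu}}$ has exactly one element in each orbit.

\subsection{Words}

To compare the upper triangular diagrams of one orbit we read $P$ backward from a point. For $y\in\mathbb Z$ let
\[
\omega_P(y)=\big(1_P(y-1),1_P(y-2),\dots,1_P(y-n)\big),
\]
a word in the letters $0<1$. Words of equal length are ordered lexicographically. The link with diagrams is the following observation.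

\begin{lemma}\label{lem:compare}
Let $S=\{s_1>\dots>s_r\}$ and $\tilde S=\{\tilde s_1>\dots>\tilde s_r\}$ be subsets of a finite interval $I$, and let $\mathbf x,\tilde{\mathbf x}$ be the words formed by the values of $1_S,1_{\tilde S}$ on $I$ read downward. Then $\mathbf x<\tilde{\mathbf x}$ if and only if $(s_j)<(\tilde s_j)$ lexicographically. In particular, if $s_j\le\tilde s_j$ for all $j$, then $\mathbf x\le\tilde{\mathbf x}$.
\end{lemma}

\begin{proof}
Let $j$ be the first index with $s_j\ne\tilde s_j$, say $s_j<\tilde s_j$. Above $\tilde s_j$ both sets consist of $s_1,\dots,s_{j-1}$, and $\tilde s_j$ belongs to $\tilde S$ but not to $S$. So $\mathbf x<\tilde{\mathbf x}$.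
\end{proof}

With $I=[0,n-1]$ this gives: $\lambda<\mu$ if and only if $\omega_{P_\lambda}(0)<\omega_{P_\mu}(0)$. Let $M^*(P)$ be the set of low points $y$ for which $\omega_P(y)$ is smallest among the words at low points; these are the \emph{base points} of $P$. Again $M^*(P+i)=M^*(P)+i$. Since $\omega_P(y)=\omega_{P-y}(0)$ determines $P-y$, two points have the same word exactly when they differ by a period of $P$. Hence $M^*(P)$ is one coset of $o(P)\mathbb Z$, and
\[
\lambda\in\mathrm Y^{\mathrm{mu}}\iff 0\in M^*(P_\lambda).
\]

\begin{corollary}\label{cor:choice}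
The map $(\lambda,\,i\bmod o(\lambda))\mapsto P_\lambda+i$, $\lambda\in\mathrm Y^{\mathrm{mu}}$, is a bijection onto $\mathcal P$. Moreover $M^*(P_\lambda+i)=i+o(\lambda)\mathbb Z$ and $E_{P_\lambda+i,\,i}=E_\lambda(i)$. So a choice of objects as in Theorem~\ref{thm:strong}(b) is the same as a choice of a base point $\beta(P)\in M^*(P)\cap[0,n-1]$ for each $P\in\mathcal P$, the objects being $E_{P,\beta(P)}$.
\end{corollary}

\begin{proof}
Each orbit of translation on $\mathcal P$ contains exactly one $P_\lambda$ with $\lambda\in\mathrm Y^{\mathrm{mu}}$ and consists of the $o(\lambda)$ sets $P_\lambda+i$. The coset $M^*(P_\lambda)$ contains $0$, and the last formula is~\eqref{eq:window}.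
\end{proof}

\subsection{Moves}

For $u\in P$ and $b\notin P$ with $u<b<u+n$ put
\[
P[u\to b]=\big(P\setminus(u+n\mathbb Z)\big)\cup(b+n\mathbb Z)\in\mathcal P .
\]
For $Q=P[u\to b]$ the difference $h_Q-h_P$ drops by $1$ from $u$ to $u+1$, rises by $1$ from $b$ to $b+1$, and has no other jumps modulo $n$. Hence
\begin{equation}\label{eq:move}
h_Q=h_P-1_{(u,b]+n\mathbb Z}+\text{const}.
\end{equation}

\section{Staircase relations}\label{sec:stair}

By~\eqref{eq:window} the window slides freely past a point outside $P$. When it slides past $u\in P$, the element $u$ is lost and $u+n$ appears. The next lemma says that the two bundles agree modulo the bundles in which the moving element has stopped on its way from $u$ to $u+n$.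

\begin{lemma}\label{lem:stair}
Let $u\in P\in\mathcal P$.
\begin{itemize}
\item[(a)] Each of $E_{P,u}$, $E_{P,u+1}$ lies in the subcategory generated by the other one and the bundles $E_{P[u\to b],u}=E_{P[u\to b],u+1}$ with $u<b<u+n$, $b\notin P$.
\item[(b)] In $K_0(\mathcal D)$, the difference $[E_{P,u+1}]-(-1)^{n-k}[E_{P,u}]$ is a sum of terms $\pm\binom{n}{i}[E_{P[u\to b],u}]$ with $0<i<n$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $T=P\cap[u+1,u+n-1]=\{t_1>\dots>t_{k-1}\}$. The bundles in question are $E_{T\cup\{x\}}$ with $x\in[u,u+n]\setminus T$: the value $x=u$ gives $E_{P,u}$, the value $x=u+n$ gives $E_{P,u+1}$, and $x=b$ gives $E_{P[u\to b],u}$. We single out the moving element by passing to $f\colon\mathbb P_X(\mathcal U)\to X$, with the notation of (B2). Put $\gamma_j=t_j-(k-1-j)$ and $C(x)=(\mathcal L^*)^{x-k+1}\otimes\Sigma^\gamma\mathcal K$. The numbers in (B2) are $x,t_1,\dots,t_{k-1}$, so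
\[
Rf_*C(x)=\begin{cases}0,&x\in T,\\ E_{T\cup\{x\}}[-l(x)],&x\notin T,\end{cases}\qquad l(x)=|\{t\in T:t>x\}| .
\]
On $\mathbb P(V)$ the Koszul complex with terms $\Lambda^iV^*\otimes\mathcal O_{\mathbb P(V)}(-i)$, $0\le i\le n$, is an exact complex of vector bundles. It stays exact after pullback along $\mathbb P_X(\mathcal U)\to\mathbb P(V)$, which takes $\mathcal O_{\mathbb P(V)}(1)$ to $\mathcal L^*$. Tensoring with $C(u+n)$ gives an exact complex
\[
0\to C_n\to\dots\to C_1\to C_0\to0,\qquad C_i=\Lambda^iV^*\otimes C(u+n-i).
\]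
Let $I_i$ be the image of $C_i$ in the next term, with $I_0=0$ and $I_{n+1}=0$. The sequences $0\to I_{i+1}\to C_i\to I_i\to0$ give triangles $Rf_*I_{i+1}\to Rf_*C_i\to Rf_*I_i$. Running through them upward from $I_0=0$ shows that $Rf_*C_n=Rf_*I_n$ lies in $\langle Rf_*C_i:i<n\rangle$; running downward from $I_{n+1}=0$ shows that $Rf_*C_0=Rf_*I_1$ lies in $\langle Rf_*C_i:i>0\rangle$. Since $\Lambda^0V^*$ and $\Lambda^nV^*$ are one-dimensional, this is (a).

The same triangles give $\sum_i(-1)^i[Rf_*C_i]=0$. The term $i=0$ is $[E_{P,u+1}]$, since $l(u+n)=0$, and the term $i=n$ is $(-1)^{n+k-1}[E_{P,u}]$, since $l(u)=k-1$. This is (b).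
\end{proof}

\begin{example}\label{ex:24stair}
Let $X=\operatorname{Gr}(2,4)$ and write $P_{ab}=\{a,b\}+4\mathbb Z$. For $P_{03}$ and $u=0$ we have $T=\{3\}$, and $x=0,1,2,4$ give $S^2\mathcal U^*$, $\mathcal U^*(1)$, $\mathcal O(2)$, $\mathcal O(3)$, the terms of~\eqref{eq:seqA}. For $P_{02}$ and $u=0$ we have $T=\{2\}$, and $x=0,1,3,4$ give $\mathcal U^*$, $\mathcal O(1)$, $\mathcal O(2)$, $\mathcal U^*(2)$. The corresponding exact sequence is
\begin{equation}\label{eq:seqB}
0\to\mathcal U^*\to V\otimes\mathcal O(1)\to V^*\otimes\mathcal O(2)\to\mathcal U^*(2)\to0 .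
\end{equation}
It is spliced from $0\to\mathcal U(1)\to V\otimes\mathcal O(1)\to(V/\mathcal U)(1)\to0$ and $0\to(V/\mathcal U)^*(2)\to V^*\otimes\mathcal O(2)\to\mathcal U^*(2)\to0$, using $V/\mathcal U\cong(V/\mathcal U)^*(1)$.
\end{example}

\section{Generation}\label{sec:gen}

We are given one window $E_{P,\beta(P)}$ for each $P$ and want the windows at $0$. To slide the window of $P$ past an element $u$ we need the bundles $E_{P[u\to b],u}$. To obtain these we slide the window of $P[u\to b]$ from its own base point to $u$, which calls for further bundles, and so on. The question is whether this recursion stops.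

\begin{example}\label{ex:24gen}
For $\operatorname{Gr}(2,4)$ the base points in $[0,3]$ of $P_{01},P_{12},P_{23},P_{03}$ are $0,1,2,3$, with windows $\mathcal O,\dots,\mathcal O(3)$. For $P_{02}$ we may take $0$ or $2$, and for $P_{13}$ we may take $1$ or $3$. Take $2$ and $3$, so that $\mathcal U^*(2)$ and $\mathcal U^*(3)$ are given, and let us obtain $S^2\mathcal U^*=E_{P_{03},0}$. The window of $P_{03}$ slides freely from $3$ to $1$ and must then pass $u=0$. This requires $E_{P_{23},0}=\mathcal O(2)$, which is given, and $E_{P_{13},0}=\mathcal U^*(1)$, which is not. The window of $P_{13}$ slides freely from $3$ to $2$ and must pass $u=1$. This requires $E_{P_{23},1}=\mathcal O(2)$ and $E_{P_{13}[1\to4],1}=E_{P_{03},1}=\mathcal O(3)$, both given. The recursion stops, but it has returned to the set $P_{03}$, at another window. So no induction on $P$ alone can work; one has to follow the pair consisting of a set and a window.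
\end{example}

We shall exclude loops by looking at the rightmost window of a loop. For this we must know where the base point goes when an element jumps over it.

\begin{lemma}\label{lem:base}
Let $Q=P[u\to b]$ and let $\beta\in M^*(P)$ satisfy $u<\beta\le b$. Then $M^*(Q)\subset(u,\beta]+n\mathbb Z$.
\end{lemma}

\begin{proof}
By~\eqref{eq:move} the move lowers the height by $1$ on $(u,b]+n\mathbb Z$, and this set contains the low point $\beta$. Hence $M(Q)=\big(M(P)\cap(u,b]\big)+n\mathbb Z$, and $\beta\in M(Q)$. It remains to show that a point $y\in M(P)$ with $\beta<y\le b$ is not a base point of $Q$; we prove $\omega_Q(\beta)<\omega_Q(y)$.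

Let $z\in\{\beta,y\}$. Since $u<z\le b<u+n$, the interval $[z-n,z-1]$ contains $u$ and $b-n$, these are the only points of it where $1_P$ and $1_Q$ differ, and $b-n<u$. Reading downward from $z-1$ we meet $u$ first. So $\omega_P(z)$ and $\omega_Q(z)$ first differ in letter number $z-u$, which is $1$ for $P$ and $0$ for $Q$. Let $e=\beta-u<y-u$, and denote by $|_e$ the truncation to the first $e$ letters. Then
\[
\omega_Q(\beta)|_e<\omega_P(\beta)|_e\le\omega_P(y)|_e=\omega_Q(y)|_e ,
\]
where the middle inequality holds because $\beta$ is a base point and $y$ a low point of $P$.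
\end{proof}

Heights alone only place the low points of $Q$ in $(u,b]$. It is the lexicographic rule that keeps the base point from moving to the right of $\beta$; see Figure~\ref{fig:base}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1.5cm]
\draw[gray] (-0.3,0)--(6.3,0);
\foreach \y in {0,...,6} \node[gray] at (\y,0.8) {\small $\y$};
\draw[dashed] (0,0)--(1,.5)--(2,0)--(3,.5)--(4,0)--(5,.5)--(6,0);
\draw[thick] (0,0)--(1,-.5)--(2,-1)--(3,-.5)--(4,-1)--(5,-.5)--(6,0);
\fill (2,-1) circle (2.5pt);
\draw[fill=white] (4,-1) circle (2.5pt);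
\node at (2,-1.25) {\small $001101$};
\node at (4,-1.25) {\small $010011$};
\node at (6.1,.4) {$h_P$};
\node at (6.1,-.5) {$h_Q$};
\end{tikzpicture}
\caption{Height functions for $n=6$, $k=3$ on $[0,6]$; each step is $\pm\frac12$. Dashed: $P=\{0,2,4\}+6\mathbb Z$, for which $0,2,4$ are all base points. Solid: $Q=P[0\to5]=\{2,4,5\}+6\mathbb Z$, obtained by lowering the height by $1$ on $(0,5]$. The low points of $Q$ are $2$ and $4$; below each is the word of $Q$ read backward from it. The smaller word makes $2$ the base point (filled), as Lemma~\ref{lem:base} with $\beta=2$ requires. The points $2$ and $4$ correspond to the diagrams $(1,1,0)$ and $(2,0,0)$.}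
\label{fig:base}
\end{figure}

By Corollary~\ref{cor:choice}, the following is Theorem~\ref{thm:strong}(b).

\begin{proposition}\label{prop:gen}
For any choice of $\beta(P)\in M^*(P)\cap[0,n-1]$, $P\in\mathcal P$, the objects $E_{P,\beta(P)}$ generate $\mathcal D$.
\end{proposition}

\begin{proof}
Let $\mathcal G$ be the subcategory they generate. We record the recursion as a directed graph. A \emph{state} is a pair $(Q,v)$ with $Q\in\mathcal P$, $v\in[0,n-2]$, $v\notin Q$; its bundle is $E_{Q,v}=E_{Q,v+1}$. There are finitely many states. Since $\beta(Q)\in Q$ by Lemma~\ref{lem:low}(a), we have $\beta(Q)\ne v$. Draw arrows $(Q,v)\to(Q[u\to b],u)$ for all $b\notin Q$ with $u<b<u+n$ and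
\begin{itemize}
\item for all $u\in Q\cap(v,\beta(Q))$ if $\beta(Q)>v$ (arrows \emph{up}: here $u>v$);
\item for all $u\in Q\cap[\beta(Q),v)$ if $\beta(Q)<v$ (arrows \emph{down}: here $u<v$).
\end{itemize}
The targets are states, because $u\in[0,n-2]$ and $u\notin Q[u\to b]$.

\emph{Step 1: if the bundles of all successors of $(Q,v)$ lie in $\mathcal G$, so does $E_{Q,v}$.} Start from $E_{Q,\beta}\in\mathcal G$, $\beta=\beta(Q)$. If $\beta>v$, pass from $E_{Q,w+1}$ to $E_{Q,w}$ for $w=\beta-1,\dots,v+1$, arriving at $E_{Q,v+1}=E_{Q,v}$. If $\beta<v$, pass from $E_{Q,w}$ to $E_{Q,w+1}$ for $w=\beta,\dots,v-1$. Each passage is an equality if $w\notin Q$. If $w\in Q$, it is Lemma~\ref{lem:stair}(a) with $u=w$, and the additional bundles are those of successors.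

\emph{Step 2: there is no oriented cycle.} Suppose that $(Q_0,v_0)\to(Q_1,v_1)\to\dots\to(Q_r,v_r)=(Q_0,v_0)$ with $r\ge1$ and $Q_i=Q_{i-1}[v_i\to b_i]$; indices are read modulo $r$. Let $s=\max_jv_j$ and fix $i$ with $v_i=s$.

First, $b_i\ge n$. Summing $1_{Q_j}-1_{Q_{j-1}}=1_{b_j+n\mathbb Z}-1_{v_j+n\mathbb Z}$ around the cycle gives $\sum_j1_{b_j+n\mathbb Z}=\sum_j1_{v_j+n\mathbb Z}$: a residue class that is added must be removed. So $b_i\equiv v_j\pmod n$ for some $j$. As $b_i>s\ge v_j\ge0$, we get $b_i\ge v_j+n\ge n$.

Every arrow changes $v$, so $v_{i-1}<s$ and the arrow into $(Q_i,v_i)$ goes up. Thus $\beta=\beta(Q_{i-1})$ satisfies $s<\beta\le n-1<b_i$: the moving element jumps over the base point. Lemma~\ref{lem:base} gives $M^*(Q_i)\subset(s,\beta]+n\mathbb Z$. Both $\beta(Q_i)$ and $(s,\beta]$ lie in $[0,n-1]$, so $\beta(Q_i)\in(s,\beta]$. Hence $\beta(Q_i)>v_i$, all arrows out of $(Q_i,v_i)$ go up, and $v_{i+1}>s$. This contradicts the choice of $s$.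

\emph{Step 3.} In a finite graph without oriented cycles we can induct on the length of the longest path starting at a state, so by Step~1 the bundles of all states lie in $\mathcal G$. Now let $Q\in\mathcal P$. For $w\in[0,n-2]$ the bundles $E_{Q,w}$ and $E_{Q,w+1}$ are equal or are related, by Lemma~\ref{lem:stair}(a), through bundles of states $(Q[w\to b],w)$. Starting from $E_{Q,\beta(Q)}$ we reach $E_{Q,0}\in\mathcal G$. These are all of Kapranov's bundles, so $\mathcal G=\mathcal D$.
\end{proof}

\begin{remark}
The condition $\beta(P)\in[0,n-1]$, used in Step~2 to place $\beta$ before $b_i$ and to locate $\beta(Q_i)$, cannot be dropped. On $\mathbb P^1$ the objects $\mathcal O$ and $\mathcal O(3)$ represent both classes modulo $o=2$, but their classes span a subgroup of index $3$ in $K_0$, since $[\mathcal O(3)]=[\mathcal O]+3[\mathcal O_{\mathrm{pt}}]$.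
\end{remark}

\section{Sharp orthogonality}\label{sec:orth}

To prove that $\operatorname{RHom}(E_\lambda(i),E_\mu)=H^\bullet(X,E_\lambda^*\otimes E_\mu(-i))$ vanishes we do not need the full decomposition of the tensor product. By (B1), a summand $\Sigma^\alpha\mathcal U^*$ with cohomology has a large gap between two consecutive entries of $\alpha$, and bounds on single entries of $\alpha$ suffice to control this.

\begin{lemma}[Weyl inequalities]\label{lem:weyl}
If $\Sigma^\alpha\subset\Sigma^\mu\otimes\Sigma^\nu$ as representations of $GL_k$ and $1\le a,b\le k$, then $\alpha_{a+b-1}\le\mu_a+\nu_b$ when $a+b-1\le k$, and $\alpha_{a+b-k}\ge\mu_a+\nu_b$ when $a+b-k\ge1$.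
\end{lemma}

\begin{proof}
The first inequality for the dual representations, with indices $k+1-a$ and $k+1-b$, reads $-\alpha_{a+b-k}\le-\mu_a-\nu_b$. So it suffices to prove the first one. Twisting by powers of the determinant, we may assume that $\alpha,\mu,\nu$ are partitions, and we fix a Littlewood--Richardson filling of $\alpha/\mu$ with content $\nu$. Let $x=\alpha_{a+b-1}-\mu_a$; we may assume $x>0$. For each of the $x$ columns $j$ with $\mu_a<j\le\alpha_{a+b-1}$, the $b$ cells in rows $a,\dots,a+b-1$ belong to $\alpha/\mu$. Columns increase strictly, so row $a+b-1$ has at least $x$ entries $\ge b$. Let $x_e$ be the number of entries $e$ in this row, $c$ its largest entry, and $N_e$ the number of entries $e$ in the rows above. The row is read in weakly decreasing order. Just after its entries $\ge e$ have been read, the lattice condition gives $N_{e-1}\ge N_e+x_e$. Summing over $b<e\le c$ yields $N_b\ge x_{b+1}+\dots+x_c$, hence $\nu_b\ge N_b+x_b\ge x_b+\dots+x_c\ge x$.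
\end{proof}

Base points are defined by comparing a word with its rotations. The next lemma turns such a comparison into one between real numbers, which can be chained. For a nonempty word $\mathbf x$ in $0,1$ of length $|\mathbf x|$ let $\operatorname{val}(\mathbf x)$ be the integer with binary digits $\mathbf x$, and let $\rho(\mathbf x)=\operatorname{val}(\mathbf x)/(2^{|\mathbf x|}-1)$, the number with binary expansion $0.\mathbf x\mathbf x\mathbf x\ldots$

\begin{lemma}\label{lem:words}
For nonempty words, $\mathbf x\mathbf y\le\mathbf y\mathbf x$ if and only if $\rho(\mathbf x)\le\rho(\mathbf y)$. If $|\mathbf x|=|\mathbf y|$, then $\mathbf x\le\mathbf y$ if and only if $\rho(\mathbf x)\le\rho(\mathbf y)$.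
\end{lemma}

\begin{proof}
Words of equal length are ordered as their values, which gives the second claim. For the first, $\mathbf x\mathbf y\le\mathbf y\mathbf x$ means $\operatorname{val}(\mathbf x)2^{|\mathbf y|}+\operatorname{val}(\mathbf y)\le\operatorname{val}(\mathbf y)2^{|\mathbf x|}+\operatorname{val}(\mathbf x)$, that is, $\operatorname{val}(\mathbf x)(2^{|\mathbf y|}-1)\le\operatorname{val}(\mathbf y)(2^{|\mathbf x|}-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $\lambda,\mu\in\mathrm Y^{\mathrm{mu}}$, $1\le i\le n-1$, and $\operatorname{RHom}(E_\lambda(i),E_\mu)\ne0$.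

\emph{Step 1: interlacing.} We have $E_\lambda^*(-i)=\Sigma^\nu\mathcal U^*$ with $\nu_b=-\lambda_{k+1-b}-i$, and some $\Sigma^\alpha\subset\Sigma^\mu\otimes\Sigma^\nu$ has $H^\bullet(X,\Sigma^\alpha\mathcal U^*)\ne0$. By (B1) the decreasing numbers $\alpha_j+k-j$ avoid $[-(n-k),-1]$. Let $p$ of them be $\ge0$, and put $q=k-p$. Then $\alpha_p\ge p-k$ if $p\ge1$, and $\alpha_{p+1}\le p-n$ if $p<k$. The first Weyl inequality with $b=p+1-a$ and the second with $b=k+p+1-a$ give
\[
\mu_a-\lambda_{k-p+a}-i\ge p-k\quad(1\le a\le p),\qquad \mu_a-\lambda_{a-p}-i\le p-n\quad(p<a\le k).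
\]
Let $Z=P_\mu$ and $W=P_\lambda+i$, so that $0\in M^*(Z)$ and $i\in M^*(W)$. Enumerate $Z=\{z_j\}_{j\in\mathbb Z}$ and $W=\{y_j\}_{j\in\mathbb Z}$ increasingly with $z_0=0$, $y_0=i$. For $0\le j<k$ we have $\mu_{k-j}=z_j-j$ and $\lambda_{k-j}=y_j-j-i$, and $z_{j+k}=z_j+n$, $y_{j+k}=y_j+n$ for all $j$. In the first family put $a=p-j$; then $\mu_a=z_{q+j}-q-j$, and the inequality becomes $z_{q+j}-q-y_j\ge-q$. In the second put $a=k+p-j$; then $\mu_a=z_{j-p}-j+p$, and the inequality becomes $z_{j-p}+n\le y_j$, where $z_{j-p}+n=z_{q+j}$. Altogether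
\begin{equation}\label{eq:inter}
y_j\le z_{q+j}\quad(0\le j<p),\qquad y_j\ge z_{q+j}\quad(p\le j<k).
\end{equation}

\emph{Step 2: $0$ and $i$ are low points of both sets.} If $p=k$, then $i=y_0\le z_0=0$; if $p=0$, then $i=y_0\ge z_k=n$. Both are excluded, so $0<p<k$. Lemma~\ref{lem:low}(a) and~\eqref{eq:inter} for $j=0$ and $j=p$ give
\[
i=y_0\le z_q\le qn/k,\qquad n=z_k\le y_p\le i+pn/k .
\]
The second chain says $i\ge qn/k$, so all these inequalities are equalities: $i=z_q=qn/k$ and $y_p=n$. Then $|Z\cap[0,i)|=q=ki/n$ and $|W\cap[i,n)|=p=k(n-i)/n$, and~\eqref{eq:height} gives $h_Z(i)=h_Z(0)$ and $h_W(n)=h_W(i)$. Hence $i\in M(Z)$ and $0\in M(W)$.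

\emph{Step 3: words.} Cut a period at $0$ and $i$ and consider the nonempty words
\begin{align*}
\mathbf a&=(1_Z(n-1),\dots,1_Z(i)), & \mathbf b&=(1_Z(i-1),\dots,1_Z(0)),\\
\mathbf a'&=(1_W(n-1),\dots,1_W(i)), & \mathbf b'&=(1_W(i-1),\dots,1_W(0)).
\end{align*}
Then $\omega_Z(0)=\mathbf a\mathbf b$, $\omega_Z(i)=\mathbf b\mathbf a$, $\omega_W(i)=\mathbf b'\mathbf a'$, $\omega_W(0)=\mathbf a'\mathbf b'$. As $0$ is a base point and $i$ a low point of $Z$, we have $\mathbf a\mathbf b\le\mathbf b\mathbf a$; as $i$ is a base point and $0$ a low point of $W$, we have $\mathbf b'\mathbf a'\le\mathbf a'\mathbf b'$. On $[i,n)$ the sets $W$ and $Z$ consist of $y_0,\dots,y_{p-1}$ and $z_q,\dots,z_{k-1}$, so the first half of~\eqref{eq:inter} and Lemma~\ref{lem:compare} give $\mathbf a'\le\mathbf a$. On $[n,n+i)$ they consist of $y_p,\dots,y_{k-1}$ and $z_k,\dots,z_{k+q-1}$, so the second half gives $\mathbf b\le\mathbf b'$. By Lemma~\ref{lem:words},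
\[
\rho(\mathbf a)\le\rho(\mathbf b)\le\rho(\mathbf b')\le\rho(\mathbf a')\le\rho(\mathbf a).
\]
All four numbers are equal. Hence $\mathbf a=\mathbf a'$ and $\mathbf b=\mathbf b'$, that is, $W=Z$; and $\mathbf a\mathbf b=\mathbf b\mathbf a$, that is, $\omega_Z(0)=\omega_Z(i)$, so $i$ is a period of $Z$. Then $P_\lambda=W-i=Z=P_\mu$, so $\lambda=\mu$ and $o(\lambda)\mid i$.
\end{proof}

\begin{remark}\label{rem:S2}
Steps 1 and 2 use only that $\lambda$ and $\mu$ are upper triangular; if $\gcd(k,n)=1$ they already give a contradiction, since $qn/k$ is not an integer. Minimality enters in Step~3 and is needed there. On $\operatorname{Gr}(3,6)$ the bundle $(S^2\mathcal U^*(2))^*\otimes E_{(2,1,0)}$ contains the summand of highest weight $\alpha=(-2,-2,-4)+(2,1,0)=(0,-1,-4)$. The numbers $\alpha_j+3-j$ are $2,0,-4$, which avoid $\{-3,-2,-1\}$, so $\operatorname{RHom}(S^2\mathcal U^*(2),E_{(2,1,0)})\ne0$. The exception allowed in the theorem also occurs: on $\operatorname{Gr}(2,4)$ the bundle $\mathcal U\otimes\mathcal U^*(-2)$ contains the weight $(-1,-3)$, with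 numbers $0,-3$, so $\operatorname{RHom}(\mathcal U^*(2),\mathcal U^*)\ne0$.
\end{remark}

\begin{corollary}\label{cor:lef}
$\mathcal D=\langle\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)\rangle$ is a Lefschetz decomposition.
\end{corollary}

\begin{proof}
Let $j>i$ and let $E_\lambda(j)$, $E_\mu(i)$ be generators of $\mathcal A_j(j)$, $\mathcal A_i(i)$. Then $1\le j-i<o(\lambda)$, so $\operatorname{RHom}(E_\lambda(j-i),E_\mu)=0$ by Theorem~\ref{thm:strong}(a). The generators $E_\lambda(i)$, $0\le i<o(\lambda)$, are one of the choices in Theorem~\ref{thm:strong}(b).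
\end{proof}

\section{The residual category}\label{sec:res}

Split $\mathrm Y^{\mathrm{mu}}$ into the set $\Lambda_{\mathrm f}$ of diagrams with a free orbit, $o(\lambda)=n$, and the set $\Lambda_{\mathrm s}$ of diagrams with a short orbit. For $\lambda\in\Lambda_{\mathrm s}$ we have $o(\lambda)\le n/2$, since $o(\lambda)$ is a proper divisor of $n$. Put
\[
\mathcal A=\mathcal A_{n-1}=\langle E_\nu:\nu\in\Lambda_{\mathrm f}\rangle,\qquad \mathcal C=\langle\mathcal A,\mathcal A(1),\dots,\mathcal A(n-1)\rangle,\qquad\mathcal R=\mathcal C^\perp .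
\]
By~\eqref{eq:kap} and Corollary~\ref{cor:lef}, $\mathcal A$ and $\mathcal C$ are generated by exceptional collections. Let $\pi=\mathbb L_{\mathcal C}\colon\mathcal D\to\mathcal R$; by (S2), $\operatorname{RHom}(\pi x,y)=\operatorname{RHom}(x,y)$ for $y\in\mathcal R$. If objects $g$ generate $\mathcal D$, then the objects $\pi g$ generate $\mathcal R$: the $x$ with $\pi x\in\langle\pi g\rangle$ form a subcategory containing all $g$, and $\pi$ is the identity on $\mathcal R$.

In $\mathcal R$ the bundles with free orbits are invisible, and one expects the twist to act on the images of the remaining $E_\lambda$ with period $o(\lambda)$. For $\operatorname{Gr}(2,4)$ we have $\mathcal C=\langle\mathcal O,\dots,\mathcal O(3)\rangle$, the middle terms of~\eqref{eq:seqB} are killed by $\pi$, and indeed $\pi(\mathcal U^*(2))\cong\pi(\mathcal U^*)[2]$. In general the intermediate terms of a staircase relation may have short orbits too, so we argue differently, from orthogonality and generation alone.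

\subsection{The rotation functor}

The twist does not preserve $\mathcal R$, so we project back: for $x\in\mathcal R$ put $\Phi(x)=\pi(x(1))$.

\begin{lemma}\label{lem:rot}
The functor $\Phi$ is an autoequivalence of $\mathcal R$, and $\Phi^ix\cong\pi(x(i))$ for $x\in\mathcal R$, $0\le i\le n$. For $x,y\in\mathcal R$,
\begin{equation}\label{eq:serreR}
\operatorname{RHom}(\Phi^nx,y)\cong\operatorname{RHom}(y,x[d])^* .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal N=\langle\mathcal A(1),\dots,\mathcal A(n-1)\rangle^\perp$. It contains $\mathcal A$, and $\mathcal R=\mathcal N\cap\mathcal A^\perp$. Twisting, $\mathcal R(1)=\mathcal N\cap\mathcal A(n)^\perp$, and $\mathcal A(n)^\perp={}^\perp\mathcal A$ by (S3). Since $\mathcal A\subset\mathcal N$, the triangles in (S2) show that $\mathbb L_{\mathcal A}$ and $\mathbb R_{\mathcal A}$ preserve $\mathcal N$. So $\mathbb L_{\mathcal A}$ restricts to an equivalence $\mathcal R(1)=\mathcal N\cap{}^\perp\mathcal A\to\mathcal N\cap\mathcal A^\perp=\mathcal R$. For $x\in\mathcal R$ the triangle $a\to x(1)\to\mathbb L_{\mathcal A}(x(1))$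 has $a\in\mathcal A\subset\mathcal C$ and third term in $\mathcal R$, so $\Phi(x)=\mathbb L_{\mathcal A}(x(1))$ by the uniqueness in (S2). Thus $\Phi$ is a composition of two equivalences.

We show by induction on $i\le n$ that there is a triangle $c_i\to x(i)\to\Phi^ix$ with $c_i\in\langle\mathcal A,\dots,\mathcal A(i-1)\rangle\subset\mathcal C$; by uniqueness this gives $\Phi^ix\cong\pi(x(i))$. Take $c_0=0$. Given the triangle for $i$, twist it by $\mathcal O(1)$ and compose $x(i+1)\to(\Phi^ix)(1)$ with $(\Phi^ix)(1)\to\Phi^{i+1}x$. The first map has cocone $c_i(1)\in\langle\mathcal A(1),\dots,\mathcal A(i)\rangle$ and the second has cocone in $\mathcal A$, so by the octahedral axiom the composition has cocone in $\langle\mathcal A,\dots,\mathcal A(i)\rangle$. Finally, $\operatorname{RHom}(\Phi^nx,y)=\operatorname{RHom}(x(n),y)$, and (S3) gives~\eqref{eq:serreR}.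
\end{proof}

Formula~\eqref{eq:serreR} explains why periodicity matters: if $\Phi^nx$ is a shift of $x$, then $\operatorname{RHom}(x,y)$ and $\operatorname{RHom}(y,x)$ vanish together, and semiorthogonality becomes complete orthogonality.

\subsection{The objects $F_\lambda$}

For $\lambda\in\Lambda_{\mathrm s}$ let $F_\lambda$ be the left mutation of $E_\lambda$ through $\mathcal A_{<\lambda}=\langle E_\nu:\nu\in\Lambda_{\mathrm f},\ \nu<\lambda\rangle$, with triangle $a_\lambda\to E_\lambda\to F_\lambda$, $a_\lambda\in\mathcal A_{<\lambda}$. For $\operatorname{Gr}(2,4)$ this is $V^*\otimes\mathcal O\to\mathcal U^*\to(V/\mathcal U)^*[1]$.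

\begin{lemma}\label{lem:F}
Let $\lambda,\mu\in\Lambda_{\mathrm s}$.
\begin{itemize}
\item[(a)] $F_\lambda\in\mathcal R$, $F_\lambda=\mathbb L_{\mathcal A}E_\lambda$, and $\Phi^iF_\lambda\cong\pi(E_\lambda(i))$ for $0\le i\le n-1$.
\item[(b)] $F_\lambda$ is exceptional, and $\operatorname{RHom}(F_\lambda,F_\mu)=0$ for $\lambda>\mu$.
\item[(c)] For $1\le i\le n-1$, $\operatorname{RHom}(\Phi^iF_\lambda,F_\mu)=0$ unless $\lambda=\mu$ and $o(\lambda)\mid i$.
\item[(d)] $\mathcal R$ is generated by the objects $\Phi^iF_\nu$ with $\nu\in\Lambda_{\mathrm s}$, $0\le i<o(\nu)$, and also by the objects $\Phi^jF_\nu$ with $\nu\in\Lambda_{\mathrm s}$, $-o(\nu)<j\le0$.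
\end{itemize}
\end{lemma}

\begin{proof}
(a) The object $F_\lambda$ is built from $E_\lambda$ and the $E_\kappa$ with $\kappa\in\Lambda_{\mathrm f}$, $\kappa<\lambda$. Let $\nu\in\Lambda_{\mathrm f}$ and $0\le i\le n-1$. Then $\operatorname{RHom}(E_\nu(i),F_\lambda)=0$: for $i\ge1$ by Theorem~\ref{thm:strong}(a), because $\nu\neq\lambda$ and $o(\nu)=n\nmid i$; for $i=0$, $\nu<\lambda$ by construction; for $i=0$, $\nu>\lambda$ by~\eqref{eq:kap}. So $F_\lambda\in\mathcal R\subset\mathcal A^\perp$, and the defining triangle computes $\mathbb L_{\mathcal A}E_\lambda$. As $a_\lambda(i)\in\mathcal A(i)\subset\mathcal C$, we get $\pi(E_\lambda(i))\cong\pi(F_\lambda(i))\cong\Phi^iF_\lambda$.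

(b) By (a), $\operatorname{RHom}(F_\lambda,F_\mu)=\operatorname{RHom}(E_\lambda,F_\mu)$. For $\lambda\ge\mu$ we have $\operatorname{RHom}(E_\lambda,a_\mu)=0$ by~\eqref{eq:kap}, so this equals $\operatorname{RHom}(E_\lambda,E_\mu)$, which is $\Bbbk$ for $\lambda=\mu$ and $0$ for $\lambda>\mu$.

(c) By (a), $\operatorname{RHom}(\Phi^iF_\lambda,F_\mu)=\operatorname{RHom}(E_\lambda(i),F_\mu)$. By Theorem~\ref{thm:strong}(a), $\operatorname{RHom}(E_\lambda(i),a_\mu)=0$, and $\operatorname{RHom}(E_\lambda(i),E_\mu)=0$ outside the stated case.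

(d) Apply $\pi$ to two choices in Theorem~\ref{thm:strong}(b); it kills the $E_\nu(i)$ with $\nu\in\Lambda_{\mathrm f}$. The choice $0\le i<o(\nu)$ gives the first family. The choice $n-o(\nu)\le i\le n-1$ gives the generators $\Phi^iF_\nu$ with $i$ in this range, and the autoequivalence $\Phi^{1-n}$ takes them to the second family.
\end{proof}

The bundles $E_\lambda$, $\lambda\in\Lambda_{\mathrm s}$, need not be orthogonal. For $\operatorname{Gr}(4,8)$ the sets with a short orbit are the translates of $\{0,1\}+4\mathbb Z$ and $2\mathbb Z$, so $\Lambda_{\mathrm s}=\{(2,2,0,0),(3,2,1,0)\}$. Since $\Sigma^{(3,2,1,0)}\subset\Sigma^{(2,2,0,0)}\otimes\Lambda^2$, the space $\operatorname{Hom}(E_{(2,2,0,0)},E_{(3,2,1,0)})$ contains $H^0(X,\Lambda^2\mathcal U^*)\ne0$. After projection to $\mathcal R$ such maps disappear.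

\begin{proposition}\label{prop:F}
For $\lambda\ne\nu$ in $\Lambda_{\mathrm s}$ we have $\operatorname{RHom}(F_\lambda,F_\nu)=0$. For each $\lambda\in\Lambda_{\mathrm s}$ there is $s_\lambda\in\mathbb Z$ with $\Phi^{o(\lambda)}F_\lambda\cong F_\lambda[s_\lambda]$.
\end{proposition}

\begin{proof}
Orthogonality and periodicity are proved together, each feeding the other.

\emph{Step 1: if $\operatorname{RHom}(F_\lambda,F_\nu)=0$ for all $\nu\in\Lambda_{\mathrm s}\setminus\{\lambda\}$, then $\Phi^{o}F_\lambda$ is a shift of $F_\lambda$, where $o=o(\lambda)$.} Let $y=\Phi^oF_\lambda$. We test $y$ and $F_\lambda$ against the generators $\Phi^jF_\nu$, $-o(\nu)<j\le0$; this family is the right one because it keeps the exponents below in the range of Lemma~\ref{lem:F}(c). We have $\operatorname{RHom}(y,\Phi^jF_\nu)=\operatorname{RHom}(\Phi^{o-j}F_\lambda,F_\nu)$ with $1\le o-j\le o(\lambda)+o(\nu)-1\le n-1$. It vanishes unless $\nu=\lambda$ and $o\mid j$, that is, unless $(\nu,j)=(\lambda,0)$. Also $\operatorname{RHom}(F_\lambda,\Phi^jF_\nu)=\operatorname{RHom}(\Phi^{-j}F_\lambda,F_\nu)$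 vanishes unless $(\nu,j)=(\lambda,0)$: for $j<0$ by Lemma~\ref{lem:F}(c), as $0<-j<o(\nu)$, and for $j=0$ by hypothesis. Let $U=\operatorname{RHom}(y,F_\lambda)$ and let $z\in\mathcal R$ be the cone of the coevaluation map $y\to U^*\otimes F_\lambda$. Applying $\operatorname{RHom}(-,F_\lambda)$ to this map gives the identity of $U$, because $F_\lambda$ is exceptional; so $\operatorname{RHom}(z,F_\lambda)=0$. On the other generators $\operatorname{RHom}(z,-)$ vanishes because it does so for $y$ and $F_\lambda$. Hence $\operatorname{RHom}(z,z)=0$, $z=0$, and $y\cong U^*\otimes F_\lambda$. As $\Phi$ is an equivalence, $y$ is exceptional, so $(\dim U)^2=1$.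

\emph{Step 2: if $\Phi^{o}F_\lambda$ is a shift of $F_\lambda$ and $\operatorname{RHom}(F_\lambda,F_\nu)=0$, then $\operatorname{RHom}(F_\nu,F_\lambda)=0$.} Since $o\mid n$, the object $\Phi^nF_\lambda$ is a shift of $F_\lambda$. Apply~\eqref{eq:serreR} with $x=F_\lambda$, $y=F_\nu$.

\emph{Step 3: descending induction.} We show that each $F_\lambda$ is periodic and orthogonal on both sides to all other $F_\nu$, assuming this for all larger elements of $\Lambda_{\mathrm s}$. We have $\operatorname{RHom}(F_\lambda,F_\nu)=0$ for $\nu>\lambda$ by the assumption and for $\nu<\lambda$ by Lemma~\ref{lem:F}(b). Step~1 gives periodicity, and Step~2 gives $\operatorname{RHom}(F_\nu,F_\lambda)=0$ for all $\nu\ne\lambda$.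
\end{proof}

\begin{remark}
Formula~\eqref{eq:serreR} with $x=y=F_\lambda$ gives $\Bbbk[-s_\lambda n/o(\lambda)]\cong\Bbbk[-d]$, so $s_\lambda=k(n-k)o(\lambda)/n$. For $\operatorname{Gr}(2,4)$ this is the shift by $2$ found above.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
The objects $\Phi^iF_\lambda$, $\lambda\in\Lambda_{\mathrm s}$, $0\le i<o(\lambda)$, are exceptional and generate $\mathcal R$ by Lemma~\ref{lem:F}. For two of them, $\operatorname{RHom}(\Phi^iF_\lambda,\Phi^jF_\mu)=\operatorname{RHom}(\Phi^{i-j}F_\lambda,F_\mu)$. As $\Phi^nF_\lambda$ is a shift of $F_\lambda$, we may replace $i-j$, up to shift, by its residue $r\in[0,n-1]$ modulo $n$. If $i=j$, the space vanishes for $\lambda\ne\mu$ by Proposition~\ref{prop:F}. If $i\neq j$, then $r\ne0$ because $|i-j|<n$. By Lemma~\ref{lem:F}(c) the space vanishes unless $\lambda=\mu$ and $o(\lambda)\mid i-j$, which is impossible as $0<|i-j|<o(\lambda)$.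
\end{proof}

\section{Minimality}\label{sec:min}

A category generated by an exceptional collection may have many subcategories: $\mathrm D^b(\mathbb P^1)=\langle\mathcal O,\mathcal O(1)\rangle$ contains $\langle\mathcal O(i)\rangle$ for every $i$. So it is not enough to show that no generator of $\mathcal A_0$ can be omitted. Complete orthogonality reduces the problem to exactly that.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The decomposition is Corollary~\ref{cor:lef}. Let $\mathcal B_0\supset\mathcal B_1\supset\cdots$ be the blocks of a Lefschetz decomposition with $\mathcal B_0\subset\mathcal A_0$. By Lemma~\ref{lem:lefschetz}, $\mathcal D=\langle\mathcal B_0,\dots,\mathcal B_{n-1}(n-1)\rangle$, and it suffices to prove $\mathcal B_0=\mathcal A_0$: this is minimality, and the same lemma then gives $\mathcal B_i=\mathcal A_i$ for all $i$.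

\emph{Step 1: $\mathcal A\subset\mathcal B_0$.} Let $x\in\mathcal A=\mathcal A_{n-1}$ and $0\le j\le n-2$. Then $x(n-1-j)\in\mathcal A_{n-1-j}(n-1-j)$, so $\operatorname{RHom}(x(n-1),\mathcal A_0(j))=0$ by Corollary~\ref{cor:lef}. Since $\mathcal B_j\subset\mathcal B_0\subset\mathcal A_0$, (S1) gives $x(n-1)\in{}^\perp\langle\mathcal B_0,\dots,\mathcal B_{n-2}(n-2)\rangle=\mathcal B_{n-1}(n-1)$. Hence $x\in\mathcal B_{n-1}\subset\mathcal B_0$.

\emph{Step 2: $\mathcal B_0=\langle\mathcal A,\,F_\lambda:\lambda\in\Lambda'\rangle$ for a subset $\Lambda'\subset\Lambda_{\mathrm s}$.} Put $\mathfrak a=\mathcal A_0\cap\mathcal A^\perp$ and $\mathfrak b=\mathcal B_0\cap\mathcal A^\perp\subset\mathfrak a$. For $x\in\mathcal B_0$ the triangle $a\to x\to\mathbb L_{\mathcal A}x$ has $a\in\mathcal A\subset\mathcal B_0$, so $\mathbb L_{\mathcal A}x\in\mathfrak b$; thus $\mathcal B_0=\langle\mathcal A,\mathfrak b\rangle$. The same triangle shows that $\mathbb L_{\mathcal A}$ maps $\mathcal A_0$ onto $\mathfrak a$ and that $\mathcal A_0=\langle\mathcal A,\mathfrak a\rangle$.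 So $\mathfrak a$ is generated by the images of the generators of $\mathcal A_0$, which by Lemma~\ref{lem:F}(a) are $0$ and the $F_\lambda$, $\lambda\in\Lambda_{\mathrm s}$. For $x\in\mathfrak a$ consider the evaluation map $\bigoplus_\lambda\operatorname{RHom}(F_\lambda,x)\otimes F_\lambda\to x$. By Proposition~\ref{prop:F} it induces an isomorphism on each $\operatorname{RHom}(F_\mu,-)$, so its cone lies in $\mathfrak a\cap\mathfrak a^\perp=0$. Every object of $\mathfrak a$ is therefore a direct sum of shifts of the $F_\lambda$. By (S1), $\mathcal B_0$ is an orthogonal, hence closed under direct summands, and so is $\mathfrak b$. Therefore $\mathfrak b$ is generated by the $F_\lambda$ that it contains; let $\Lambda'$ be the set of these $\lambda$.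

\emph{Step 3: $\Lambda'=\Lambda_{\mathrm s}$.} Suppose $\mu\in\Lambda_{\mathrm s}\setminus\Lambda'$, and let $0\le i\le n-1$. We have $\operatorname{RHom}(\mathcal A(i),F_\mu)=0$, since $F_\mu\in\mathcal R$. For $\lambda\in\Lambda'$, Lemma~\ref{lem:rot} gives $\operatorname{RHom}(F_\lambda(i),F_\mu)=\operatorname{RHom}(\Phi^iF_\lambda,F_\mu)$, which vanishes by Proposition~\ref{prop:F} for $i=0$ and by Lemma~\ref{lem:F}(c) for $i\ge1$. (Here $i$ may exceed $o(\lambda)$, so semiorthogonality of the blocks $\mathcal A_i(i)$ would not suffice; this is where the sharp form of orthogonality is needed.) By Step~2, $\operatorname{RHom}(\mathcal B_0(i),F_\mu)=0$ for all such $i$. The categories $\mathcal B_i(i)\subset\mathcal B_0(i)$ generate $\mathcal D$, so $F_\mu=0$, contradicting that $F_\mu$ is exceptional. Hence $\mathfrak b=\mathfrak a$ and $\mathcal B_0=\mathcal A_0$.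
\end{proof}

\section{The rank of the first block for prime powers}\label{sec:rank}

Theorem~\ref{thm:main} compares $\mathcal A_0$ only with first blocks contained in it. Part~(d) of Theorem~\ref{thm:strong} compares it with all first blocks, and it is stronger than~\eqref{eq:naive}. For $\operatorname{Gr}(4,8)$ there are two short orbits, of sizes $4$ and $2$, and $(70-6)/8=8$ free ones; the bound~\eqref{eq:naive} gives rank at least $9$, while part~(d) gives $10$. The idea is that the first block must span the coinvariants of the twist on $K_0$, and that modulo a prime dividing all $\binom ni$, $0<i<n$, the twist acts on Kapranov's basis by the shift, up to sign. Such a prime exists for prime powers; for $n=6$ the numbers $6,15,20$ have no common prime factor.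

\begin{proof}[Proof of Theorem~\ref{thm:strong}(d)]
Let $n=\ell^r$ with $\ell$ prime. Put $K=K_0(\mathcal D)\otimes\mathbb F_\ell$, with basis $e_\lambda=[E_\lambda]$, $\lambda\in\mathrm Y$, and let $\tau$ be the automorphism of $K_0(\mathcal D)$ and of $K$ given by the twist by $\mathcal O(1)$. Since $(1+x)^n=1+x^n$ in $\mathbb F_\ell[x]$, the prime $\ell$ divides $\binom ni$ for $0<i<n$, and Lemma~\ref{lem:stair}(b) gives $[E_{P,u+1}]=(-1)^{n-k}[E_{P,u}]$ in $K$ for $u\in P$. Now $E_\lambda(1)=E_{P_\lambda+1,1}$ and $E_{\lambda'}=E_{P_\lambda+1,0}$, and $0\in P_\lambda+1$ exactly when $\lambda_1=n-k$. Hence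
\[
\tau e_\lambda=\varepsilon_\lambda e_{\lambda'},\qquad \varepsilon_\lambda=\begin{cases}(-1)^{n-k},&\lambda_1=n-k,\\ 1,&\lambda_1<n-k.\end{cases}
\]
Let $o=o(\lambda)=n/e$. In $o$ successive shifts the first case occurs once for each $i\in[1,o]$ with $-i\in P_\lambda$, that is, $k/e$ times. So $\tau^oe_\lambda=(-1)^{(n-k)k/e}e_\lambda$. The sign is trivial in $K$. For $\ell=2$ there is nothing to check. For odd $\ell$ the numbers $n$ and $e$ are odd; if $k$ is odd, then $n-k$ is even, and if $k$ is even, then $k/e$ is even. Therefore $\tau$ permutes cyclically the basis $e_\lambda,\tau e_\lambda,\dots,\tau^{o-1}e_\lambda$ of the span of each orbit, and each orbit contributes exactly $1$ to $\dim K/(\tau-1)K$. Thus $\dim K/(\tau-1)K=|\mathrm Y^{\mathrm{mu}}|$, which is the rank of $K_0(\mathcal A_0)$ because $\mathcal A_0$ is generated by an exceptional collection of this length.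

For a Lefschetz decomposition with blocks $\mathcal B_i$, (S1) gives $K_0(\mathcal D)=\bigoplus_i\tau^iK_0(\mathcal B_i)$, where the groups $K_0(\mathcal B_i)\subset K_0(\mathcal B_0)$ are regarded as subgroups of $K_0(\mathcal D)$. In particular $K_0(\mathcal B_0)$ is free of finite rank. On $K/(\tau-1)K$ the operator $\tau$ is the identity, so this space is spanned by the image of $K_0(\mathcal B_0)$. Hence $\operatorname{rk}K_0(\mathcal B_0)\ge|\mathrm Y^{\mathrm{mu}}|$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fon}
Anton Fonarev, \emph{On minimal Lefschetz decompositions for Grassmannians}, arXiv:1108.2292 (2011).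

\bibitem{Kap}
Kapranov, Invent.\ Math.\ \textbf{92} (1988).

\end{thebibliography}
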